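\title{Random walk on the union of independent uniform spanning forests of $\mathbb{Z}^d$: spectral dimension and invariance principle}


\begin{abstract}
Take a wired uniform spanning forest of $\mathbb{Z}^d$ and add to it the edges of an independent copy, each retained with probability $\varepsilon$. We prove that for every $d\ge 2$ and every $\varepsilon\in(0,1]$ the resulting graph almost surely has spectral dimension $d$, and that simple random walk on it almost surely converges, under diffusive scaling, to a nondegenerate isotropic Brownian motion. This answers a question of Archer, Nachmias, Shalev and Tang. Of the first forest we use only that its components are infinite: the return probabilities are of order $n^{-d/2}$ when it is replaced by any deterministic set of edges with infinite components, and the invariance principle holds when it is replaced by any independent stationary ergodic one. The proof places a product measure below the thinned forest, shows that every lattice edge can be bypassed by a short open path, and uses these paths to transfer functional inequalities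 from $\mathbb{Z}^d$ to the random graph.
\end{abstract}

\section{Introduction}

\subsection{The question}

A \emph{uniform spanning tree} (UST) of a finite connected multigraph is a spanning tree chosen uniformly at random. Let $E$ be the set of nearest-neighbor edges of $\mathbb{Z}^d$, let $\Lambda_n=[-n,n]^d\cap\mathbb{Z}^d$, and let $G_n$ be the multigraph obtained from $\mathbb{Z}^d$ by contracting all vertices outside $\Lambda_n$ to a single vertex $\partial_n$ and deleting loops. The edges of $G_n$ are the edges of $\mathbb{Z}^d$ with an endpoint in $\Lambda_n$, so the UST of $G_n$ is a random subset of $E$. Its law converges weakly as $n\to\infty$; the limit is the \emph{wired uniform spanning forest} (WUSF). The limit does not depend on the exhaustion of $\mathbb{Z}^d$ by finite sets, and on $\mathbb{Z}^d$ it coincides with the free uniform spanning forest. For $\varepsilon\in(0,1]$, the \emph{$\varepsilon$-WUSF} is obtained from a WUSF by retaining each of its edges independently with probability $\varepsilon$ and erasing it otherwise. We study the random graph on $\mathbb{Z}^d$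 with edge set
\[
\omega=\mathfrak{F}\cup\mathfrak{F}'_\varepsilon ,
\]
where $\mathfrak{F}$ is a WUSF and $\mathfrak{F}'_\varepsilon$ is an independent $\varepsilon$-WUSF.

Let $(X_n)_{n\ge0}$ be simple random walk on a graph $H$: at each step it moves to a uniformly chosen neighbor. Write $p_n(x,y)$ for its $n$-step transition probabilities. The \emph{spectral dimension} of $H$ is
\[
d_s=-2\lim_{n\to\infty}\frac{\log p_{2n}(x,x)}{\log n},
\]
when the limit exists. On $\mathbb{Z}^d$ itself the walk spreads in $n$ steps over about $n^{d/2}$ vertices, $p_{2n}(x,x)$ is of order $n^{-d/2}$, and $d_s=d$; so $d_s$ is the dimension of the graph as the walk sees it. If $d_s>2$ then $\sum_n p_{2n}(x,x)<\infty$ and the graph is transient. For a random subgraph $\omega$ of $\mathbb{Z}^d$, the \emph{quenched invariance principle} is the statement that for almost every $\omega$ the process $(n^{-1/2}X_{\lfloor nt\rfloor})_{t\ge0}$, under the law of the walk on the fixed graph $\omega$ (the \emph{quenched law}), converges in distribution to a Brownian motion with nondegenerate covariance. The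 invariance principle says where the walk is at scale $\sqrt n$; the return probability says how evenly it is spread at the scale of single vertices.

It is known that for $d\ge3$ and every $\varepsilon>0$ the graph $\mathfrak{F}\cup\mathfrak{F}'_\varepsilon$ is almost surely connected and transient. For the infinite cluster of supercritical Bernoulli percolation on $\mathbb{Z}^d$, more is known: almost surely its spectral dimension is $d$ and the quenched invariance principle holds. The following question comes from Archer, Nachmias, Shalev and Tang \cite{ANST}.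

\medskip
\noindent\textbf{Question.} Let $d\ge3$ and fix any $\varepsilon\in(0,1]$. Is the spectral dimension of $\mathfrak{F}\cup\mathfrak{F}'_\varepsilon$ almost surely equal to $d$? Does simple random walk on it almost surely diffuse to $d$-dimensional Brownian motion?
\medskip

\subsection{Results}

Both answers are yes, and the proof also covers $d=2$.

\begin{theorem}\label{thm:main}
Let $d\ge2$, $\varepsilon\in(0,1]$ and $\omega=\mathfrak{F}\cup\mathfrak{F}'_\varepsilon$. Almost surely:
\begin{itemize}
\item[(1)] $\lim_{n\to\infty}-2\log p_{2n}(x,x)/\log n=d$ for all $x\in\mathbb{Z}^d$;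
\item[(2)] for every starting point, $(n^{-1/2}X_{\lfloor nt\rfloor})_{t\ge0}$ converges in law, under the quenched law, to Brownian motion with covariance $\sigma^2 I$, where $\sigma^2\in(0,\infty)$ is deterministic.
\end{itemize}
\end{theorem}

Call a set $F\subset E$ \emph{everywhere percolating} if every connected component of the graph $(\mathbb{Z}^d,F)$ is infinite. The WUSF is almost surely everywhere percolating, and the next theorem shows that little else about $\mathfrak{F}$ matters.

\begin{theorem}\label{thm:more}
Let $d\ge 2$ and $\varepsilon\in(0,1]$.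
\begin{itemize}
\item[(a)] Let $F$ be a deterministic everywhere percolating set and $\omega=F\cup\mathfrak{F}'_\varepsilon$. There are $c,C>0$ depending only on $(d,\varepsilon)$ such that almost surely, for each $x$ and all $n\ge N(x,\omega)$,
\[
c\,n^{-d/2}\le p_{2n}(x,x)\le C\,n^{-d/2}.
\]
By Fubini's theorem the same holds for a random everywhere percolating $F$ independent of $\mathfrak{F}'_\varepsilon$, in particular for $\mathfrak{F}\cup\mathfrak{F}'_\varepsilon$.
\item[(b)] If $\mathcal{A}$ is a random everywhere percolating set with stationary ergodic law, independent of $\mathfrak{F}'_\varepsilon$, then the quenched invariance principle holds for $\mathcal{A}\cup\mathfrak{F}'_\varepsilon$, with deterministic nondegenerate covariance.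
\item[(c)] For $d\ge3$, $\varepsilon>0$ cannot be replaced by $\varepsilon=0$: on each component of the WUSF the spectral dimension, if it exists, is at most $2<d$.
\end{itemize}
\end{theorem}

\subsection{Neither forest suffices alone}

We prove part (c) at once, since it shows what the first forest gives by itself.

\begin{proof}[Proof of Theorem \ref{thm:more}(c)]
For $d\ge3$ every component of the WUSF is almost surely a one-ended tree \cite{BLPS}: it is infinite, and any two infinite simple paths in it share all but finitely many edges. Fix a vertex $x$ of such a tree and let $e$ be an edge of the infinite simple path starting at $x$. After deleting $e$, the component of $x$ is finite; otherwise, the degrees being finite, it would contain an infinite simple path, edge-disjoint from the part of the first path beyond $e$. So each edge of the path, on its own, separates $x$ from infinity. The Nash-Williams criterion states that a locally finite graph is recurrent if there are disjoint finite edge sets $\Pi_1,\Pi_2,\dots$, each separating $x$ from infinity, with $\sum_k|\Pi_k|^{-1}=\infty$.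 Here $|\Pi_k|=1$, so $\sum_n p_{2n}(x,x)=\infty$. If $d_s$ existed and exceeded $2$, this sum would converge.
\end{proof}

The second forest gives even less when $\varepsilon$ is small. It is contained in the set of edges that carry a retention mark, and the expected number of marked self-avoiding paths of length $n$ from a vertex is at most $2d(2d-1)^{n-1}\varepsilon^n$; so for $\varepsilon<1/(2d-1)$ all components of $\mathfrak{F}'_\varepsilon$ are finite. Thus for small $\varepsilon$ the graph $\omega$ consists of recurrent trees together with a sparse dust of finite pieces, and one may fear that the bottlenecks of the trees survive. The reason to guess otherwise is that the dust has a fixed density: at distances much larger than $1/\varepsilon$, an infinite component of the first set has had many chances to be joined to its neighbors. The proof makes this quantitative.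

The same examples show that the hypotheses of Theorem \ref{thm:more} are needed. If $F=\emptyset$ and $\varepsilon<1/(2d-1)$, the union has only finite components. If independence is dropped and the second forest is thinned from the first, the union is $\mathfrak{F}$ itself. If $d=1$ and $F=E\setminus\{e\}$, then $F$ is everywhere percolating and the union is disconnected with probability at least $1-\varepsilon$.

\subsection{Notation}

We write $|\cdot|$ for the sup-norm on $\mathbb{R}^d$, $|\cdot|_1$ and $|\cdot|_2$ for the $\ell^1$ and Euclidean norms, and $e_1,\dots,e_d$ for the unit vectors. Let $\Lambda_n(x)=\{y\in\mathbb{Z}^d:|y-x|\le n\}$ and $S_r(x)=\{y\in\mathbb{Z}^d:|y-x|=r\}$. For $\omega\subset E$ and $B\subset\mathbb{Z}^d$, $\omega[B]$ is the graph with vertex set $B$ whose edges are the edges of $\omega$ with both endpoints in $B$. Edges of $\omega$ are called \emph{open}; $\omega(e)$ is the indicator that $e$ is open, $\omega(x,y)=\omega(\{x,y\})$, and $\pi(x)$ is the degree of $x$ in $\omega$. For $f:\mathbb{Z}^d\to\mathbb{R}$ and $e=xy\in E$ put $|\nabla f(e)|=|f(x)-f(y)|$,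 and
\[
\mathcal{E}_\omega(f)=\sum_{e\in\omega}|\nabla f(e)|^2,\qquad \mathcal{E}_{\mathbb{Z}^d}(f)=\sum_{e\in E}|\nabla f(e)|^2 ,
\]
each unordered edge counted once. Norms $\|f\|_p$ of functions on $\mathbb{Z}^d$ and $\|\nabla f\|_r$ on $E$ are taken with respect to counting measure. The law of the environment is $\mathbb{P}$, with expectation $\mathbb{E}$; the quenched law of the walk started at $x$ is $P_x^\omega$ or $P_x$. The letters $c,C$ denote positive constants that depend only on $d$ and $\varepsilon$ and may change from line to line. Throughout, $d\ge2$.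

\section{The method on parallel lines}\label{sec:example}

The edges of $\mathfrak{F}'_\varepsilon$ are dependent at all distances, so the first step is to replace them by a smaller set with independent parts. Bernoulli bond percolation cannot serve: it contains cycles, so no forest contains it. The right object is itself a forest. Call $x\in\mathbb{Z}^d$ \emph{even} or \emph{odd} according to the parity of its coordinate sum; every edge has exactly one even endpoint. Let $(U_x)_{x\text{ even}}$ be independent, with $U_x$ uniform among the $2d$ edges at $x$, let $(\xi_x)_{x\text{ even}}$ be i.i.d.\ Bernoulli($\varepsilon$) variables independent of $(U_x)$, and put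
\[
\eta=\{U_x: x\text{ even}\},\qquad \eta_\varepsilon=\{U_x: x\text{ even},\ \xi_x=1\}.
\]
Each even vertex has degree one in $\eta$, so the components of $\eta$ are stars centered at odd vertices. A given edge lies in $\eta_\varepsilon$ with probability $\varepsilon/2d$, and edges with distinct even endpoints are independent. We shall see in Section \ref{sec:domination} that $\mathfrak{F}'_\varepsilon$ can be coupled to contain $\eta_\varepsilon$.

Consider now the simplest everywhere percolating set that is far from the whole lattice: $d=2$ and $F$ the set of all horizontal edges. The walk on $F$ is one-dimensional. Let $\omega_0=F\cup\eta_\varepsilon$ and $a=\varepsilon/4$.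

\emph{Detours.} The vertical edges between rows $j$ and $j+1$ lie in different columns, so they have distinct even endpoints and are open independently with probability $a$. For a vertical edge $b$ in column $i$, let $T_b$ be the least $t\ge0$ such that the vertical edge between the same rows in column $i+t$ is open; then $\mathbb{P}(T_b\ge t)=(1-a)^t$. The endpoints of $b$ are joined by the open path $\gamma_b$ that goes $T_b$ steps to the right, crosses, and comes back; its length is $\ell_b=2T_b+1$. For horizontal $b$ let $\gamma_b=\{b\}$ and $\ell_b=1$.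

\emph{Comparison of energies.} By Cauchy--Schwarz, $|\nabla f(b)|^2\le\ell_b\sum_{e\in\gamma_b}|\nabla f(e)|^2$. Summing over $b$,
\[
\mathcal{E}_{\mathbb{Z}^2}(f)\le\sum_{e\in\omega_0}w(e)|\nabla f(e)|^2,\qquad w(e)=\sum_{b:\,\gamma_b\ni e}\ell_b .
\]
For instance, an open vertical edge preceded on its left by exactly $g$ closed ones has $w(e)=1+3+\dots+(2g+1)=(g+1)^2$. A union bound shows that near $\Lambda_n$ all $T_b$ are at most $C\log n$ with high probability, so there $w\le C(\log n)^2$. Every inequality that bounds a norm of $f$ by $\mathcal{E}_{\mathbb{Z}^2}(f)$ therefore passes to $\omega_0$ at the cost of a power of $\log n$. This suffices for the spectral dimension, which ignores such factors.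

\emph{The loss is real.} No constant $C$ gives $\mathcal{E}_{\mathbb{Z}^2}\le C\mathcal{E}_{\omega_0}$. With probability at least $2^{-3g}$, all even vertices in a given rectangle of three rows and $g$ columns choose a horizontal edge; so almost surely there are such rectangles for every $g$. The indicator $f$ of the middle row of such a rectangle has $\mathcal{E}_{\omega_0}(f)=2$ and $\mathcal{E}_{\mathbb{Z}^2}(f)=2g+2$.

The invariance principle and the sharp bounds of Theorem \ref{thm:more}(a) tolerate no logarithm, and we avoid it in two different ways. For the invariance principle we compare $\ell^r$-norms of gradients with an exponent $r<2$. H\"older's inequality then bounds $\sum_e w(e)|\nabla f(e)|^r$ by $\mathcal{E}_\omega(f)^{r/2}$ times an \emph{average} of a power of $w$, which the ergodic theorem controls, in place of the maximum of $w$. For the sharp bounds we show that bad sets such as the segment above have polylogarithmic size, and that the walk outgrows that size in polylogarithmic time.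

The paper follows this plan. Section \ref{sec:background} collects the standard facts. Section \ref{sec:domination} places $\eta_\varepsilon$ below $\mathfrak{F}'_\varepsilon$. Section \ref{sec:connect} constructs detours for an arbitrary everywhere percolating set. Sections \ref{sec:spectral}, \ref{sec:qip} and \ref{sec:sharp} prove Theorem \ref{thm:main}(1), then Theorems \ref{thm:main}(2) and \ref{thm:more}(b), then Theorem \ref{thm:more}(a).

\section{Background}\label{sec:background}

\subsection{Ergodic averages}

Let $(\tau_x)_{x\in\mathbb{Z}^d}$ be an action of $\mathbb{Z}^d$ on a probability space by measure-preserving maps. For edge configurations, $(\tau_x\omega)(e)=\omega(x+e)$, and a law preserved by all $\tau_x$ is called \emph{stationary}. The action is \emph{ergodic} if every event invariant (up to null sets) under all $\tau_x$ has probability $0$ or $1$, and \emph{mixing} if $\mathbb{P}(A\cap\tau_x^{-1}B)\to\mathbb{P}(A)\mathbb{P}(B)$ as $|x|\to\infty$ for all events $A,B$. Wiener's maximal inequality states that for $W\in L^1(\mathbb{P})$ and $\lambda>0$,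
\[
\mathbb{P}\Big(\sup_{N\ge 1}|\Lambda_N|^{-1}\sum_{x\in\Lambda_N}|W|\circ\tau_x>\lambda\Big)\le C\,\mathbb{E}|W|/\lambda .
\]
We need the pointwise ergodic theorem on boxes whose centers move away at the speed at which the boxes grow.

\begin{lemma}\label{lem:averages}
Let the action be ergodic, $W\in L^1(\mathbb{P})$ and $y\in\mathbb{Z}^d$. Then almost surely
\[
A^y_hW:=(8h+1)^{-d}\sum_{x\in\Lambda_{4h}(hy)}W\circ\tau_x\longrightarrow\mathbb{E}W\qquad(h\to\infty,\ h\in\mathbb{N}).
\]
\end{lemma}

\begin{proof}
Since $\Lambda_{4h}(hy)\subset\Lambda_{(4+|y|)h}$ and the ratio of the volumes is bounded in $h$, the maximal inequality gives $\mathbb{P}(\sup_h|A^y_hW|>\lambda)\le C_y\mathbb{E}|W|/\lambda$.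

Let $\mathcal{W}$ be the set of finite sums $a+\sum_l(\varphi_l-\varphi_l\circ\tau_{z_l})$ with $a$ constant and $\varphi_l$ bounded. For $W'\in\mathcal{W}$ we have $\mathbb{E}W'=a$, and $|A^y_hW'-a|=O(h^{-1})$, because in $\sum_x(\varphi\circ\tau_x-\varphi\circ\tau_{x+z})$ all but $O(h^{d-1})$ terms cancel. The set $\mathcal{W}$ is dense in $L^1$. Indeed, a function in $L^2$ orthogonal to $\varphi-\varphi\circ\tau_z$ for all bounded $\varphi$ and all $z$ is invariant, hence constant by ergodicity, hence zero if it is also orthogonal to constants; so $\mathcal{W}$ is dense in $L^2$, which is dense in $L^1$.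

Given $\kappa>0$ pick $W'\in\mathcal{W}$ with $\mathbb{E}|W-W'|\le\kappa^2$. Then $\limsup_h|A^y_hW-\mathbb{E}W|\le\sup_h|A^y_h(W-W')|+\kappa^2$, and the right side exceeds $\kappa+\kappa^2$ with probability at most $C_y\kappa$. Let $\kappa\downarrow0$.
\end{proof}

\subsection{The forest}

The law of the WUSF is invariant under translations and lattice symmetries, because the limit does not depend on the exhaustion. The WUSF is everywhere percolating: for finite $K\subset\mathbb{Z}^d$ and large $n$ every spanning tree of $G_n$ has an edge leaving $K$, this is a cylinder event, and there are countably many $K$. Its tail $\sigma$-field is trivial \cite{BLPS}.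

\begin{lemma}\label{lem:ergodic}
In Theorems \ref{thm:main} and \ref{thm:more}(b) the law of $\omega$ is stationary and ergodic.
\end{lemma}

\begin{proof}
\emph{The WUSF is mixing.} Let $A,B$ be cylinder events and let $\mathcal{T}_N$ be generated by the edges not contained in $\Lambda_N$. For $|x|$ large $\tau_x^{-1}B\in\mathcal{T}_N$, so $|\mathbb{P}(A\cap\tau_x^{-1}B)-\mathbb{P}(A)\mathbb{P}(B)|\le\mathbb{E}|\mathbb{P}(A\mid\mathcal{T}_N)-\mathbb{P}(A)|$, which tends to $0$ as $N\to\infty$ by reverse martingale convergence and tail triviality. Cylinder events approximate all events. An i.i.d.\ family of marks on $E$ is mixing for the same reason; a product of two mixing systems is mixing, as one sees on rectangles $A\times B$, whose finite disjoint unions approximate all events. So $\mathfrak{F}'_\varepsilon$, a shift-covariant function of a WUSF and independent marks, is mixing.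

\emph{Ergodic times mixing is ergodic.} Let $A,A'$ be events of an ergodic system and $B,B'$ events of a mixing one. The average over $x\in\Lambda_{4h}$ of $\mathbb{P}(A\cap\tau_x^{-1}A')\,\mathbb{P}(B\cap\tau_x^{-1}B')$ tends to $\mathbb{P}(A)\mathbb{P}(A')\mathbb{P}(B)\mathbb{P}(B')$: the second factor converges as $|x|\to\infty$, and the average of the first converges by Lemma \ref{lem:averages} and bounded convergence. By linearity and approximation, the average of $\mathbb{P}(D\cap\tau_x^{-1}D')$ tends to $\mathbb{P}(D)\mathbb{P}(D')$ for all events $D,D'$ of the product. For an invariant $D=D'$ this reads $\mathbb{P}(D)=\mathbb{P}(D)^2$.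

A mixing system is ergodic, so this applies to $(\mathfrak{F},\mathfrak{F}'_\varepsilon)$ and to $(\mathcal{A},\mathfrak{F}'_\varepsilon)$, and $\omega$ is a shift-covariant function of the pair.
\end{proof}

\subsection{Functional inequalities on the lattice}

Let $1\le r<d$ and $\frac1p=\frac1r-\frac1d$. For finitely supported $G,f$ on $\mathbb{Z}^d$, and for $h$ on $\Lambda_n$ ($n\ge1$) with mean $\bar h$,
\begin{align}
\|G\|_p&\le C\,\|\nabla G\|_{r}, &&\text{(Sobolev)}\label{eq:sobolev}\\
\Big(n^{-d}\sum_{\Lambda_n}|h-\bar h|^p\Big)^{1/p}&\le C\,n\Big(n^{-d}\sum_{b\subset\Lambda_n}|\nabla h(b)|^r\Big)^{1/r}, &&\text{(Sobolev--Poincar\'e)}\label{eq:poincare}\\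
\|f\|_2^{2+4/d}&\le C\,\mathcal{E}_{\mathbb{Z}^d}(f)\,\|f\|_1^{4/d}, &&\text{(Nash)}\label{eq:nash}
\end{align}
with $C$ depending on $d$ and $r$. These follow from the inequalities of the same names on $\mathbb{R}^d$ and on cubes, applied to the interpolant that is multilinear on unit cells. On one cell, the $L^s$-norm of the interpolant and the $\ell^s$-norm of the $2^d$ vertex values are two norms on a finite-dimensional space, hence comparable; so are the $L^s$-norm of its gradient and the $\ell^s$-norm of the edge differences, which are norms on the quotient by constants. In \eqref{eq:poincare}, the continuous inequality centers at the mean of the interpolant, and passing from any centering constant to $\bar h$ costs a factor $2$ by the triangle and Jensen inequalities.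

\section{A product measure below the forest}\label{sec:domination}

An event $\mathcal{B}$ of edge sets is \emph{increasing} if it is preserved by adding edges, and a law $\mu$ is \emph{stochastically dominated} by $\nu$, written $\mu\preceq\nu$, if $\mu(\mathcal{B})\le\nu(\mathcal{B})$ for all increasing $\mathcal{B}$. On a finite set of edges, Strassen's theorem says that $\mu\preceq\nu$ if and only if there is a coupling of the two random sets in which the first is contained in the second. The idea is that gluing vertices makes a UST smaller, and that gluing all odd vertices leaves a graph whose UST is a product.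

\begin{example}
Let $G$ be the $4$-cycle with vertices $0,1,2,3$. Its UST omits one uniform edge. Glue the odd vertices $1,3$ into one vertex $o$: now $0$ and $2$ are each joined to $o$ by two parallel edges, and the UST keeps one edge at $0$ and one at $2$, independently and uniformly. Add to it one of the two unused edges, chosen by a fair coin. A given edge is then absent with probability $\frac12\cdot\frac12$, and exactly one edge is absent, so the result is a UST of $G$ that contains the UST of the glued graph.
\end{example}

\begin{lemma}\label{lem:domination}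
There is a coupling of $(U_x,\xi_x)_{x\text{ even}}$ and an $\varepsilon$-WUSF $\mathfrak{F}'_\varepsilon$ in which $\eta_\varepsilon\subset\mathfrak{F}'_\varepsilon$ almost surely. In particular the WUSF dominates $\eta$, and the $\varepsilon$-WUSF dominates $\eta_\varepsilon$.
\end{lemma}

\begin{proof}
\emph{Gluing decreases the UST.} We use the negative correlation theorem of Feder and Mihail \cite{FM}: if $T$ is the UST of a finite connected multigraph, $e$ is an edge with $P(e\in T)>0$, and $\mathcal{B}$ is an increasing event not depending on $e$, then $P(\mathcal{B}\mid e\in T)\le P(\mathcal{B})$. Since $P(\mathcal{B})$ is an average of the two conditional probabilities, $P(\mathcal{B}\mid e\in T)\le P(\mathcal{B}\mid e\notin T)$ when $P(e\notin T)>0$. Let $G$ be finite and connected and let $G'$ be $G$ with two distinct vertices $x,y$ identified. Add a new edge $e=xy$ to $G$ and let $T$ be the UST of the enlarged graph. Given $e\notin T$, $T$ is a UST of $G$. Given $e\in T$, $T\setminus\{e\}$ is a UST of $G'$. Both conditionings have positive probability, so $\mathrm{UST}(G')\preceq\mathrm{UST}(G)$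 as laws on subsets of the edge set of $G$, loops never being in a tree. By iteration, any identification of vertices decreases the UST.

\emph{Gluing the odd vertices.} In $G_n$ identify all odd vertices of $\Lambda_n$ with $\partial_n$, and call the new vertex $o$. Every neighbor of an even $x\in\Lambda_n$ is odd, hence is glued into $o$ whether or not it lies in $\Lambda_n$; so $x$ is joined to $o$ by its $2d$ edges. The remaining edges join an odd vertex of $\Lambda_n$ to $\partial_n$ and become loops. A spanning tree of this multigraph is a choice of one edge at each even $x\in\Lambda_n$, so its UST has the law of $\{U_x:x\in\Lambda_n\text{ even}\}$. Hence $\mathrm{UST}(G_n)(\mathcal{B})\ge P(\eta\in\mathcal{B})$ for every increasing cylinder event $\mathcal{B}$ and all large $n$, and in the limit $\mathrm{WUSF}(\mathcal{B})\ge P(\eta\in\mathcal{B})$.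

\emph{The coupling.} Let $E_k\uparrow E$ be finite sets. Strassen's theorem gives a coupling of the restrictions to $E_k$ with $\eta\cap E_k\subset\mathfrak{F}'\cap E_k$. Extend it to a coupling of the full laws by sampling the rest of each set from its conditional law, and take a subsequential weak limit on the compact space $\{0,1\}^E\times\{0,1\}^E$. The marginals are preserved, and for each $j$ the cylinder event $\{\eta\cap E_j\subset\mathfrak{F}'\}$ has probability $1$ for all $k\ge j$. So $\eta\subset\mathfrak{F}'$ almost surely in the limit. The set $\eta$ determines $(U_x)$. Attach to all edges i.i.d.\ Bernoulli($\varepsilon$) marks independent of the coupling, let $\xi_x$ be the mark of $U_x$, and keep in both sets only the marked edges. The edges $U_x$ are distinct, so $(\xi_x)$ is i.i.d.\ and independent of $(U_x)$; thus $\eta$ becomes $\eta_\varepsilon$ and $\mathfrak{F}'$ becomes an $\varepsilon$-WUSF.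
\end{proof}

From now on we use this coupling, taken independent of $\mathfrak{F}$ (or of $\mathcal{A}$). It need not be stationary. This does no harm, because we use it only to prove the tail bound \eqref{eq:tail} and Lemma \ref{lem:iso}, and both are statements about the law of $\omega$ alone.

\section{Local connectivity and detours}\label{sec:connect}

On parallel lines we knew which components were neighbors and where they could be joined. For a general everywhere percolating $F$ we know only that a component passing near $x$ crosses every sphere $S_r(x)$ around it. This is enough: a sphere is connected, so a component that does not fill it has an edge on it leading to another component, and that edge lies in $\eta_\varepsilon$ with probability $\varepsilon/2d$, independently from sphere to sphere. We cannot choose which component is reached, so one round only halves the number of components. About $\log n$ rounds are needed, each with its own $n/\log n$ unused spheres; this is the origin of the exponent below. The argument is in the spirit of Benjamini and Tassion.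

\begin{lemma}\label{lem:connect}
Let $F$ be deterministic and everywhere percolating, and let $\mathcal{C}_n(x)$ be the event that $\Lambda_n(x)$ is contained in one component of $(F\cup\eta_\varepsilon)[\Lambda_{2n}(x)]$. Then $\mathbb{P}(\mathcal{C}_n(x)^c)\le C\exp(-cn/\log n)$ for $n\ge2$, uniformly in $F$ and $x$.
\end{lemma}

\begin{proof}
In this proof $\Lambda_k$ and $S_r$ are centered at $x$. For $r\ge1$ the sphere $S_r$ is connected in $\mathbb{Z}^d$: each of its $2d$ faces is a grid, two faces that are not opposite share a corner, and two opposite faces both meet a third one because $d\ge2$.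

Let $K=\lceil\log_2(4n+1)^d\rceil$ and $s=\lfloor n/K\rfloor$. We may assume $s\ge1$; otherwise $n$ is bounded and the claim holds for $C$ large. Put $r_i=2n-is$ for $0\le i\le K$, so that $r_K\ge n$. Let $H_i$ be the graph on $\Lambda_{2n}$ whose edges are those of $F[\Lambda_{2n}]$ and those edges of $\eta_\varepsilon$ that are contained in some $S_r$ with $r_i<r\le2n$. An edge contained in $S_r$ has its even endpoint in $S_r$, so $H_i$ is a function of $(U_y,\xi_y)$ with $|y-x|>r_i$. Let $N_i$ be the number of components of $H_i$ that meet $\Lambda_{r_i}$; then $N_0\le(4n+1)^d\le2^K$.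

A component of $H_i$ that meets $\Lambda_r$ meets $S_{r'}$ for every $r\le r'\le2n$. Indeed, from any of its points in $\Lambda_r$ follow an infinite path of $F$ up to its first exit from $\Lambda_{2n}$; the distance to $x$ changes by at most one per step and ends at $2n$.

Fix $i<K$, condition on $H_i$, and let $\mathcal{D}$ be the set of components of $H_i$ that meet $\Lambda_{r_{i+1}}$. There are two cases.

\emph{Some $A\in\mathcal{D}$ contains $S_r$ for some $r_{i+1}<r\le r_i$.} Every member of $\mathcal{D}$ meets $S_r\subset A$, so $\mathcal{D}=\{A\}$ and $\Lambda_{r_{i+1}}\subset A$. Since $H_{i+1}\supset H_i$, we get $N_{i+1}=1$.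

\emph{No $A\in\mathcal{D}$ contains such a sphere.} Let $A\in\mathcal{D}$. For each of the $s$ radii $r_{i+1}<r\le r_i$, the connected set $S_r$ meets $A$ and is not contained in it, so we may choose, as a function of $H_i$, an edge $e_r\subset S_r$ with exactly one endpoint in $A$. The even endpoints $y_r\in S_r$ are distinct and satisfy $|y_r-x|\le r_i$, so given $H_i$ the events $\{U_{y_r}=e_r,\ \xi_{y_r}=1\}$ are independent, each of probability $\varepsilon/2d$. Call $A$ \emph{successful} if one of them occurs; it fails with conditional probability $(1-\varepsilon/2d)^s$. Suppose all $A\in\mathcal{D}$ are successful. A component of $H_{i+1}$ that meets $\Lambda_{r_{i+1}}$ contains some $A\in\mathcal{D}$, and it contains the $H_i$-component of the other endpoint of the open edge $e_r\subset\Lambda_{r_i}$. These are two distinct components of $H_i$ meeting $\Lambda_{r_i}$, so $N_{i+1}\le N_i/2$.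

Since $|\mathcal{D}|\le(4n+1)^d$, outside an event of probability at most $K(4n+1)^d(1-\varepsilon/2d)^s$ we have $N_{i+1}\le\max(1,N_i/2)$ for all $i<K$, hence $N_K\le1$. As $\Lambda_n\subset\Lambda_{r_K}$ and $H_K\subset(F\cup\eta_\varepsilon)[\Lambda_{2n}]$, the event $\mathcal{C}_n(x)$ then occurs. Finally $s\ge cn/\log n-1$, and the factor $K(4n+1)^d$ is polynomial in $n$, so the bound is at most $Ce^{-cn/\log n}$ for a smaller $c$.
\end{proof}

Let $\omega$ be as in Theorem \ref{thm:main} or Theorem \ref{thm:more}(a),(b), and define the \emph{connection radius}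
\[
R(x)=\min\{n\ge1:\ \Lambda_n(x)\text{ lies in one component of }\omega[\Lambda_{2n}(x)]\}.
\]
Condition on the everywhere percolating set, which is independent of $\eta_\varepsilon$, and apply Lemma \ref{lem:connect}. This gives
\begin{equation}\label{eq:tail}
\mathbb{P}(R(x)>n)\le Ce^{-cn/\log n}\qquad(n\ge2,\ x\in\mathbb{Z}^d).
\end{equation}
By Borel--Cantelli $\mathcal{C}_n(0)$ holds for all large $n$, so $\omega$ is almost surely connected. Also $1\le\pi\le2d$.

\subsection*{Detours}
Write each $b\in E$ as $b=\{x_b,x_b+e_j\}$. Both endpoints lie in $\Lambda_{R(x_b)}(x_b)$, so they are joined in $\omega[\Lambda_{2R(x_b)}(x_b)]$. Let $\gamma_b$ be the shortest path from $x_b$ to $x_b+e_j$ in this graph, ties being broken by the lexicographic order of the sequence of steps. This rule is translation covariant: $\gamma_{x+b}(\omega)=x+\gamma_b(\tau_x\omega)$. The path is simple, so its length satisfies $\ell_b\le(4R(x_b)+1)^d$. For $r\ge1$ and any $f$, the triangle and H\"older inequalities give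
\begin{equation}\label{eq:detour}
|\nabla f(b)|^r\le\ell_b^{\,r-1}\sum_{e\in\gamma_b}|\nabla f(e)|^r .
\end{equation}
Detours are short and rarely reach far, in the following sense. For $q\ge1$ put
\[
a_q(x,e)=\big\|\mathbf{1}\{e\subset\Lambda_{2R(x)}(x)\}\,(4R(x)+1)^d\big\|_{L^q(\mathbb{P})}.
\]
If $e$ has an endpoint at distance $D$ from $x$, Cauchy--Schwarz gives $a_q(x,e)\le\|(4R(x)+1)^d\|_{L^{2q}}\,\mathbb{P}(R(x)\ge D/2)^{1/2q}$. By \eqref{eq:tail} the first factor is bounded and the second decays faster than any power of $D$, so
\begin{equation}\label{eq:moment}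
\sup_x\sum_{e\in E}a_q(x,e)\le C_q,\qquad\sup_e\sum_{x\in\mathbb{Z}^d}a_q(x,e)\le C_q .
\end{equation}

\section{Spectral dimension}\label{sec:spectral}

Theorem \ref{thm:main}(1) is a consequence of Theorem \ref{thm:more}(a), but it has a much shorter proof from detours alone, and the tools are needed again in Section \ref{sec:sharp}. Let $P$ be the transition kernel of the walk on $\omega$. Since $\pi(x)P(x,y)=\omega(x,y)$ is symmetric, $P$ is a self-adjoint contraction for the inner product $\langle f,g\rangle_\pi=\sum fg\pi$, and $\langle f,(I-P)f\rangle_\pi=\mathcal{E}_\omega(f)$. The operator $P$ may have spectrum near $-1$, which spoils the comparison of $I-P^2$ with $I-P$; so we work with the lazy kernel $Q=(I+P)/2$, whose spectrum lies in $[0,1]$.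

\begin{lemma}\label{lem:walk}
Let $\omega\subset E$ satisfy $1\le\pi\le2d$, fix $y\in\mathbb{Z}^d$, and put $g_k=Q^k(y,\cdot)/\pi$ and $u_k=\langle g_k,g_k\rangle_\pi$.
\begin{itemize}
\item[(a)] $g_k$ is supported in $\Lambda_k(y)$, $\|g_k\|_1\le1$, $\|g_k\|_2^2\ge u_k/2d$, $u_0\le1$, and $u_k-u_{k+1}\ge\frac12\mathcal{E}_\omega(g_k)$.
\item[(b)] If $u_k-u_{k+1}\ge a\,u_k^{1+2/d}$ for $k_1\le k<k_2$, then $u_{k_2}\le\big(2a(k_2-k_1)/d\big)^{-d/2}$.
\item[(c)] $j\mapsto p_{2j}(y,y)$ is non-increasing, and $p_{2n}(y,y)\le8d\,u_{2n}$.
\item[(d)] For finite $B\subset\mathbb{Z}^d$, $p_{2n}(y,y)\ge P_y(X_n\in B)^2/(2d|B|)$.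
\end{itemize}
\end{lemma}

\begin{proof}
(a) The norm bounds follow from $\sum g_k\pi=1$ and $1\le\pi\le2d$, and $u_0=1/\pi(y)$. By reversibility $g_k(x)=Q^k(x,y)/\pi(y)$, so $g_{k+1}=Qg_k$ and $u_k=Q^{2k}(y,y)/\pi(y)$. Since $Q^2\le Q$ as operators,
\[
u_k-u_{k+1}=\langle g_k,(I-Q^2)g_k\rangle_\pi\ge\langle g_k,(I-Q)g_k\rangle_\pi=\tfrac12\mathcal{E}_\omega(g_k).
\]
(b) By convexity of $u\mapsto u^{-2/d}$, $u_{k+1}^{-2/d}-u_k^{-2/d}\ge\frac2d u_k^{-2/d-1}(u_k-u_{k+1})\ge 2a/d$. Sum over $k$.

(c) By the spectral theorem $p_j(y,y)=\int_{-1}^1\lambda^j\mu(d\lambda)$ for a probability measure $\mu$, which gives monotonicity. Let $Z$ be binomial with parameters $(4n,\frac12)$. It is even with probability $\frac12$, and $Z\mapsto4n-Z$ preserves its law and parity, so $P(Z\text{ even},\ Z\le2n)\ge\frac14$. Hence $\pi(y)u_{2n}=Q^{4n}(y,y)=E[p_Z(y,y)]\ge\frac14p_{2n}(y,y)$.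

(d) By reversibility and Cauchy--Schwarz,
\[
p_{2n}(y,y)=\pi(y)\sum_x\frac{p_n(y,x)^2}{\pi(x)}\ge\frac1{2d}\sum_{x\in B}p_n(y,x)^2\ge\frac{P_y(X_n\in B)^2}{2d|B|}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}(1)]
By stationarity it suffices to treat $x=0$; take $y=0$ in Lemma \ref{lem:walk}.

\emph{Upper bound.} Let $\rho_n=\lceil(\log n)^3\rceil$. By \eqref{eq:tail} the probability that $R(x)>\rho_n$ for some $x\in\Lambda_{2n}$ is at most $Cn^de^{-c\rho_n/\log\rho_n}$, which is summable. So almost surely, for $n\ge n_0(\omega)$, $R\le\rho_n$ on $\Lambda_{2n}$. Let $f$ be supported in $\Lambda_n$ and sum \eqref{eq:detour} with $r=2$ over all $b$ with $x_b\in\Lambda_{n+1}$; these include every $b$ with $\nabla f(b)\ne0$. For such $b$, $\ell_b\le(4\rho_n+1)^d$, and $e\in\gamma_b$ forces $x_b$ to be within distance $2\rho_n$ of an endpoint of $e$, which leaves at most $d(4\rho_n+1)^d$ choices of $b$. Therefore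
\[
\mathcal{E}_{\mathbb{Z}^d}(f)\le W_n\,\mathcal{E}_\omega(f),\qquad W_n=d(4\rho_n+1)^{2d}\le C(\log n)^{6d}.
\]
For $N\ge n_0$ and $k\le N$ apply this and the Nash inequality \eqref{eq:nash} to $g_k$. With Lemma \ref{lem:walk}(a),
\[
u_k-u_{k+1}\ge\tfrac12W_N^{-1}\mathcal{E}_{\mathbb{Z}^d}(g_k)\ge cW_N^{-1}\|g_k\|_2^{2+4/d}\ge cW_N^{-1}u_k^{1+2/d}.
\]
By (b), $u_N\le C(W_N/N)^{d/2}$, and by (c) with $N=2n$, $p_{2n}(0,0)\le Cn^{-d/2}(\log n)^{3d^2}$ for large $n$.

\emph{Lower bound.} The Carne--Varopoulos bound for a reversible chain states that $p_n(x,y)\le2\sqrt{\pi(y)/\pi(x)}\,\exp(-d_\omega(x,y)^2/2n)$, where $d_\omega$ is the graph distance in $\omega$; here $d_\omega(x,y)\ge|x-y|$. With $M=\lceil\sqrt n\log n\rceil$, and since $X_n\in\Lambda_n$, we get $P_0(|X_n|>M)\le Cn^de^{-(\log n)^2/2}\to0$. By (d) with $B=\Lambda_M$, $p_{2n}(0,0)\ge c\,n^{-d/2}(\log n)^{-d}$ for large $n$.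

Both bounds are $n^{-d/2+o(1)}$.
\end{proof}

\section{The invariance principle}\label{sec:qip}

In this section we use only that the law of $\omega$ is stationary and ergodic (Lemma \ref{lem:ergodic}), that $\omega$ is connected with $\pi\ge1$, and the tail bound \eqref{eq:tail}.

On $\mathbb{Z}^d$ the coordinates are harmonic and the walk is a martingale. On $\omega$ they are not. The plan is to find a \emph{corrector} $\chi_v$ such that $x\mapsto v\cdot x+\chi_v(x)$ is harmonic on $\omega$, apply the martingale central limit theorem to this function of the walk, and show that $\chi_v(x)=o(|x|)$, so that the correction is invisible at the diffusive scale. Sublinearity is the main point; we prove it first on average and then uniformly.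

Fix once and for all an exponent $r$, depending only on $d$, with
\[
\frac{2d}{d+2}<r<2,\qquad\text{and put}\qquad\frac1p=\frac1r-\frac1d,\qquad q=\frac2{2-r}.
\]
Then $1<r<d$. The upper bound on $r$ makes $q$, the exponent conjugate to $2/r$, finite, so that only moments of detour lengths are needed. The lower bound is equivalent to $p>2$, so that the Sobolev inequality still gains over $\ell^2$.

\subsection{Construction of the corrector}

Let $\mathcal{H}$ be the Hilbert space of measurable functions $\psi(\omega,z)$, $z\in\{\pm e_1,\dots,\pm e_d\}$, with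
\[
\|\psi\|_{\mathcal{H}}^2=\mathbb{E}\sum_z\omega(0,z)\psi(\omega,z)^2<\infty ,
\]
two functions being identified if they almost surely agree on open edges. For bounded measurable $\varphi(\omega)$ let $D\varphi(\omega,z)=\varphi(\tau_z\omega)-\varphi(\omega)$, and let $\mathcal{G}$ be the closure in $\mathcal{H}$ of the space of all $D\varphi$. Call $\psi$ \emph{antisymmetric} if $\psi(\tau_z\omega,-z)=-\psi(\omega,z)$ almost surely. For such $\psi\in\mathcal{H}$, replacing $\omega$ by $\tau_{-z}\omega$ gives
\[
\mathbb{E}[\omega(0,z)\psi(\omega,z)\varphi(\tau_z\omega)]=\mathbb{E}[\omega(-z,0)\psi(\tau_{-z}\omega,z)\varphi(\omega)]=-\mathbb{E}[\omega(0,-z)\psi(\omega,-z)\varphi(\omega)],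
\]
and summing over $z$,
\begin{equation}\label{eq:ibp}
\langle\psi,D\varphi\rangle_{\mathcal{H}}=-2\,\mathbb{E}\Big[\varphi(\omega)\sum_z\omega(0,z)\psi(\omega,z)\Big].
\end{equation}
So an antisymmetric field is orthogonal to $\mathcal{G}$ exactly when it has no divergence at the origin. This suggests correcting the field $v\cdot z$ by subtracting its projection onto $\mathcal{G}$. The projection is controlled only on open edges and in $L^2$; detours extend the control to all edges of $\mathbb{Z}^d$, in $L^r$.

For $v\in\mathbb{R}^d$ let $-\Gamma_v$ be the orthogonal projection onto $\mathcal{G}$ of $(\omega,z)\mapsto v\cdot z$; it is linear in $v$. For each $i$ choose bounded $\varphi_k^i$ with $D\varphi_k^i\to\Gamma_{e_i}$, and put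
\[
\varphi^v_k=\sum_iv_i\varphi^i_k,\qquad\alpha_k=\alpha_k(v)=\|D\varphi^v_k-\Gamma_v\|_{\mathcal{H}}\to0,\qquad\chi_v^{(k)}(x,\omega)=\varphi^v_k(\tau_x\omega)-\varphi^v_k(\omega).
\]

\begin{proposition}\label{prop:corrector}
There are random variables $\chi_v(x)=\chi_v(x,\omega)$, linear in $v$, with the following properties.
\begin{itemize}
\item[(a)] Almost surely $\chi_v(0)=0$ and $\chi_v(x+z,\omega)-\chi_v(x,\omega)=\chi_v(z,\tau_x\omega)$ for all $x,z\in\mathbb{Z}^d$ and all $v$.
\item[(b)] $\mathbb{E}|\nabla(\chi_v-\chi^{(k)}_v)(b)|^r\le C\alpha_k^r$ for all $b\in E$.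
\item[(c)] The field $\psi_v(\omega,z)=v\cdot z+\chi_v(z,\omega)$ equals $v\cdot z+\Gamma_v$ in $\mathcal{H}$. Almost surely, for all $v$, the function $\Phi_v(x)=v\cdot x+\chi_v(x)$ is harmonic on $\omega$: $\sum_y\omega(x,y)(\Phi_v(y)-\Phi_v(x))=0$ for all $x$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $h=\chi_v^{(k)}-\chi_v^{(l)}$ and $\beta=\|D\varphi^v_k-D\varphi^v_l\|_{\mathcal{H}}$. For $e=\{x,x+z\}$, $|\nabla h(e)|=|D(\varphi_k^v-\varphi_l^v)(\tau_x\omega,z)|$, so by stationarity $\mathbb{E}[\omega(e)|\nabla h(e)|^2]\le\beta^2$. For any $b\in E$, \eqref{eq:detour} and H\"older's inequality with exponents $q$ and $2/r$ give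
\[
\mathbb{E}|\nabla h(b)|^r\le\sum_e\mathbb{E}\big[\mathbf{1}_{\{e\in\gamma_b\}}\ell_b^{\,r-1}\,\omega(e)|\nabla h(e)|^r\big]\le\sum_e\big\|\mathbf{1}_{\{e\in\gamma_b\}}\ell_b^{\,r-1}\big\|_{L^q}\,\beta^r\le\sum_ea_q(x_b,e)\,\beta^r\le C\beta^r ,
\]
by $r-1\le1$ and \eqref{eq:moment}. Since $h(0)=0$, summing along a lattice path from $0$ to $x$ shows that $(\chi_v^{(k)}(x))_k$ is Cauchy in $L^r(\mathbb{P})$. Let $\chi_{e_i}(x)$ be the limit for $v=e_i$, and put $\chi_v=\sum_iv_i\chi_{e_i}$, which is the $L^r$-limit of $\chi_v^{(k)}(x)$. The identities in (a) hold exactly for $\chi^{(k)}_{e_i}$, pass to the limit for each of the countably many $(x,z,i)$, and extend to all $v$ by linearity. Letting $l\to\infty$ in the display gives (b).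

For a unit step $z$, $\chi_v^{(k)}(z,\omega)=D\varphi_k^v(\omega,z)$ converges to $\Gamma_v(\omega,z)$ in $L^2$ on $\{\omega(0,z)=1\}$, so $\psi_v=v\cdot z+\Gamma_v$ in $\mathcal{H}$, and $\psi_v$ is orthogonal to $\mathcal{G}$. By (a), $\chi_v(-z,\tau_z\omega)=\chi_v(0,\omega)-\chi_v(z,\omega)$, so $\psi_v$ is antisymmetric. By \eqref{eq:ibp}, with $\varphi$ the sign of the sum, $\sum_z\omega(0,z)\psi_v(\omega,z)=0$ almost surely. Apply this to $\tau_x\omega$ and use (a) to get harmonicity at $x$.
\end{proof}

\subsection{Sublinearity on average}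

The approximants $\chi_v^{(k)}$ are bounded, and the error has a small gradient in $L^r$ on all lattice edges; the Sobolev--Poincar\'e inequality on $\mathbb{Z}^d$ turns this into smallness of the error itself.

\begin{lemma}\label{lem:L2}
Fix $v$ and let $c_n$ be the mean of $\chi_v$ over $\Lambda_{2n}$. Almost surely,
\[
\frac1n\Big(n^{-d}\sum_{x\in\Lambda_{2n}}|\chi_v(x)-c_n|^2\Big)^{1/2}\longrightarrow0 .
\]
\end{lemma}

\begin{proof}
Let $h_k=\chi_v-\chi_v^{(k)}$ with mean $\bar h_k$ over $\Lambda_{2n}$, and $W_k=\sum_j|h_k(e_j)|^r$. By the cocycle property $W_k\circ\tau_x=\sum_j|\nabla h_k(\{x,x+e_j\})|^r$, and $\mathbb{E}W_k\le C\alpha_k^r$ by Proposition \ref{prop:corrector}(b). Jensen's inequality ($p>2$) and \eqref{eq:poincare} give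
\[
\Big(n^{-d}\sum_{\Lambda_{2n}}|h_k-\bar h_k|^2\Big)^{1/2}\le Cn\Big(n^{-d}\sum_{x\in\Lambda_{4n}}W_k\circ\tau_x\Big)^{1/r},
\]
and by Lemma \ref{lem:averages} with $y=0$ the bracket on the right has $\limsup$ at most $C\alpha_k^r$. Moreover $\chi_v-c_n$ differs from $h_k-\bar h_k$ by $\chi_v^{(k)}$ minus its mean, which is at most $2\|\varphi_k^v\|_\infty$. So the $\limsup$ of the quantity in the lemma is at most $C\alpha_k$ for every $k$.
\end{proof}

\subsection{A maximal inequality}

A bound on average leaves room for exceptional points, and the walk might visit them. Harmonicity excludes this, by De Giorgi's iteration. It has two ingredients: an energy estimate, valid on any graph, that bounds the gradient of a truncation $(f-k)_+$ by the truncation itself; and a Sobolev inequality on $\omega$ that gains integrability. We begin with the second. Let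
\[
w(e)=\sum_{b:\,\gamma_b\ni e}\ell_b^{\,r-1},\qquad W=\sum_{j=1}^dw(\{0,e_j\})^q .
\]
By Minkowski's inequality and \eqref{eq:moment}, $\|w(e)\|_{L^q}\le d\sum_xa_q(x,e)\le C$, so $\mathbb{E}W\le C$. By covariance of the detours, $W\circ\tau_x=\sum_jw(\{x,x+e_j\})^q$. For $H>0$, say that the box $\Lambda_m(z)$ is \emph{$H$-regular} if $m^{-d}\sum_{x\in\Lambda_{m+1}(z)}W\circ\tau_x\le H$. Below, $C_H$ and $C_H'$ depend only on $d$ and $H$.

Let $\Lambda_m(z)$ be $H$-regular and $G$ supported in it. Sum \eqref{eq:detour} over all $b\in E$ and apply H\"older's inequality; every edge $\{x,x+e_j\}$ with nonzero gradient has $x\in\Lambda_{m+1}(z)$, so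
\[
\|\nabla G\|_r^r\le\sum_{e\in\omega}w(e)|\nabla G(e)|^r\le\Big(\sum_{e:\,\nabla G(e)\ne0}w(e)^q\Big)^{1/q}\mathcal{E}_\omega(G)^{r/2}\le(Hm^d)^{1/q}\,\mathcal{E}_\omega(G)^{r/2}.
\]
Insert this in \eqref{eq:sobolev}. Since $\frac1{qr}=\frac1r-\frac12$, we have $-\frac dp+\frac d{qr}=1-\frac d2$, and
\begin{equation}\label{eq:sobomega}
\Big(m^{-d}\sum_x|G(x)|^p\Big)^{1/p}\le C_H\,m\,\big(m^{-d}\mathcal{E}_\omega(G)\big)^{1/2}.
\end{equation}
This has the same scaling in $m$ as on $\mathbb{Z}^d$, with no logarithm.

\begin{lemma}\label{lem:degiorgi}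
Let $|v|_2\le1$ and let $f:\mathbb{Z}^d\to\mathbb{R}$ be such that $x\mapsto v\cdot x+f(x)$ is harmonic on $\omega$. Let $m\ge16$ be an integer and $\Lambda_m(z)$ an $H$-regular box. Then
\[
\max_{\Lambda_{\lfloor m/2\rfloor}(z)}|f|\le C'_H\Big(m+\Big(m^{-d}\sum_{\Lambda_m(z)}f^2\Big)^{1/2}\Big).
\]
\end{lemma}

\begin{proof}
The pair $(-v,-f)$ satisfies the same hypotheses, so it suffices to bound $f$ from above. Subscripts denote values at vertices. Multiplying the harmonicity equation at $x$ by a finitely supported $\phi$ and summing over $x$ gives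
\begin{equation}\label{eq:weak}
\sum_{xy\in\omega}(f_y-f_x)(\phi_y-\phi_x)=-\sum_{xy\in\omega}v\cdot(y-x)\,(\phi_y-\phi_x).
\end{equation}

\emph{Step 1: energy estimate.} Let $k\in\mathbb{R}$, $g=(f-k)_+$, let $0\le\zeta\le1$ be finitely supported, $G=\zeta g$, and let $S$ be the set of vertices at $\mathbb{Z}^d$-graph distance at most $1$ from the support of $\zeta$. We claim
\begin{equation}\label{eq:cacc}
\mathcal{E}_\omega(G)\le C\Big[\|\nabla\zeta\|_\infty^2\sum_{x\in S}g_x^2+\#\{x\in S:g_x>0\}\Big].
\end{equation}
Take $\phi=\zeta^2g=\zeta G$ in \eqref{eq:weak}. On the left, for each edge,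
\[
(f_y-f_x)(\phi_y-\phi_x)\ge(g_y-g_x)(\zeta_y^2g_y-\zeta_x^2g_x)=(G_y-G_x)^2-(\zeta_y-\zeta_x)^2g_xg_y .
\]
For the inequality: if $f_x,f_y\ge k$ then $f_y-f_x=g_y-g_x$; if $f_x,f_y\le k$ both sides vanish; if $f_y>k\ge f_x$ then $g_x=0$, $\phi_y-\phi_x=\zeta_y^2g_y\ge0$ and $f_y-f_x\ge g_y-g_x$; the last case is symmetric. For the identity, both sides equal $\zeta_x^2g_x^2+\zeta_y^2g_y^2-(\zeta_x^2+\zeta_y^2)g_xg_y$. On the right of \eqref{eq:weak}, $|v\cdot(y-x)|\le1$ and
\[
\phi_y-\phi_x=\tfrac12(\zeta_x+\zeta_y)(G_y-G_x)+\tfrac12(\zeta_y-\zeta_x)(G_x+G_y).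
\]
The first term is at most $|\nabla G|\le\frac14|\nabla G|^2+1$ in absolute value. The second is at most $\frac12|\nabla\zeta|(g_x+g_y)\le\frac12|\nabla\zeta|^2(g_x^2+g_y^2)+\frac14$, by $\frac12t\le\frac12t^2+\frac18$. We use these bounds only on edges with $\phi_x\ne\phi_y$; such an edge has an endpoint in $S$ where $g>0$, so there are at most $2d\,\#\{x\in S:g_x>0\}$ of them. With $g_xg_y\le\frac12(g_x^2+g_y^2)$ we obtain
\[
\tfrac34\mathcal{E}_\omega(G)\le\sum_{xy\in\omega}(\zeta_y-\zeta_x)^2(g_x^2+g_y^2)+\tfrac54\cdot2d\,\#\{x\in S:g_x>0\},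
\]
and edges with $\zeta_x\ne\zeta_y$ have both endpoints in $S$. This proves \eqref{eq:cacc}.

\emph{Step 2: one step of the iteration.} We raise the level and shrink the box simultaneously, as long as consecutive boxes are a few lattice spacings apart. Let $J=\lfloor\log_2(m/8)\rfloor\ge1$, and for $0\le j\le J$ let $\rho_j=\frac m2+m2^{-j-1}$ and $B_j=\{x:|x-z|\le\rho_j\}$; thus $B_0=\Lambda_m(z)$ and $B_J\supset\Lambda_{\lfloor m/2\rfloor}(z)$. For $j<J$ the gap $\delta_j=\rho_j-\rho_{j+1}=m2^{-j-2}$ is at least $4$. Let
\[
\zeta_j(x)=1\wedge\Big(\frac{\rho_j-1-|x-z|}{\delta_j-1}\Big)_+ .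
\]
It equals $1$ on $B_{j+1}$, satisfies $\|\nabla\zeta_j\|_\infty\le1/(\delta_j-1)\le2/\delta_j=2^{j+3}/m$, and vanishes for $|x-z|\ge\rho_j-1$, so its set $S$ lies in $B_j$. Let $k\ge m$, to be chosen, and
\[
k_j=k(1-2^{-j}),\qquad g_j=(f-k_j)_+,\qquad Y_j=m^{-d}\sum_{B_j}g_j^2 .
\]
Where $g_{j+1}>0$ we have $g_j\ge k_{j+1}-k_j=k2^{-j-1}$, so by Chebyshev's inequality
\[
\nu_j:=m^{-d}\#\{x\in B_j:g_{j+1}(x)>0\}\le4^{j+1}Y_j/k^2 .
\]
Apply \eqref{eq:cacc} at level $k_{j+1}$ to $G=\zeta_jg_{j+1}$. Since $g_{j+1}\le g_j$ and $k\ge m$, $m^{-d}\mathcal{E}_\omega(G)\le C4^jY_j/m^2$. Let $\beta=1-\frac2p\in(0,1)$. By H\"older's inequality and \eqref{eq:sobomega},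
\[
Y_{j+1}\le m^{-d}\sum G^2\le\Big(m^{-d}\sum G^p\Big)^{2/p}\nu_j^{\,\beta}\le C_H^2\,C4^jY_j\,\big(4^{j+1}Y_j/k^2\big)^\beta\le A\,16^jk^{-2\beta}Y_j^{1+\beta},
\]
with $A$ depending only on $d$ and $H$. The exponent $1+\beta>1$ is where $p>2$ is used.

\emph{Step 3: conclusion.} Let $\theta=\min(16^{-1/\beta},2^{-d})$ and $k=m+(A/\theta)^{1/2\beta}Y_0^{1/2}$; this is legitimate because $k_0=0$, so $Y_0=m^{-d}\sum_{\Lambda_m(z)}f_+^2$ does not depend on $k$. Then $16\theta^\beta\le1$ and $Ak^{-2\beta}Y_0^\beta\le\theta$. If $Y_j\le\theta^jY_0$ then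
\[
Y_{j+1}\le\theta^jY_0\cdot(16\theta^\beta)^j\cdot Ak^{-2\beta}Y_0^\beta\le\theta^{j+1}Y_0 ,
\]
so $Y_J\le2^{-dJ}Y_0$. On a lattice a single value is bounded by the sum, and the decay of $Y_j$ has been chosen to beat the normalization $m^d$: since $2^J>m/16$ and $k_J\le k$, every $x\in B_J$ satisfies $(f(x)-k)_+^2\le m^dY_J\le16^dY_0$. Hence $f\le k+4^dY_0^{1/2}$ on $B_J$.
\end{proof}

\subsection{Uniform sublinearity}

Lemma \ref{lem:degiorgi} applied to a box of size $n$ gives only $O(n)$, because of the term $m$ produced by the linear part $v\cdot x$. We therefore apply it to boxes of size $\delta n$ that cover $\Lambda_n$. It is essential that these boxes be $H$-regular with $H$ independent of $\delta$. Bounding the sum of $W\circ\tau_x$ over a small box by the sum over $\Lambda_{2n}$ would give $H$ of order $\delta^{-d}$; Lemma \ref{lem:averages} avoids this.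

\begin{proposition}\label{prop:sublinear}
Almost surely, $\lim_{n\to\infty}\frac1n\max_{\Lambda_n}|\chi_v|=0$ for all $v\in\mathbb{R}^d$.
\end{proposition}

\begin{proof}
By linearity it suffices to treat $v=e_1,\dots,e_d$. Fix such $v$ and a rational $\delta\in(0,\frac12)$; let $m=\lfloor\delta n\rfloor$, $h=\lfloor m/2\rfloor$, with $n$ so large that $m\ge16$. The boxes $\Lambda_h(hy)$ with $y\in\mathbb{Z}^d$, $|hy|\le n+h$, cover $\Lambda_n$ (for $x\in\Lambda_n$ take $y_i=\lfloor x_i/h\rfloor$). These $y$ satisfy $|y|\le n/h+1$, so they lie in a finite set depending only on $\delta$. Moreover $\Lambda_m(hy)\subset\Lambda_{n+h+m}\subset\Lambda_{2n}$, and $\Lambda_{m+1}(hy)\subset\Lambda_{4h}(hy)$ because $m+1\le2h+2\le4h$. Since $8h+1\le5m$,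
\[
m^{-d}\sum_{x\in\Lambda_{m+1}(hy)}W\circ\tau_x\le5^dA^y_hW .
\]
By Lemma \ref{lem:averages}, for $n\ge n_0(\omega,\delta)$ all the boxes $\Lambda_m(hy)$ are $H$-regular with $H=5^d\mathbb{E}W+1$. Lemma \ref{lem:degiorgi} with $f=\chi_v-c_n$, and then Lemma \ref{lem:L2}, give
\[
\max_{\Lambda_n}|\chi_v-c_n|\le C'_H\Big(\delta n+(n/m)^{d/2}\Big(n^{-d}\sum_{\Lambda_{2n}}|\chi_v-c_n|^2\Big)^{1/2}\Big)=C'_H\delta n+o(n)
\]
for each fixed $\delta$. Let $n\to\infty$, then $\delta\to0$: $\max_{\Lambda_n}|\chi_v-c_n|=o(n)$. At $x=0$, where $\chi_v=0$, this gives $c_n=o(n)$.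
\end{proof}

\subsection{Proof of Theorems \ref{thm:main}(2) and \ref{thm:more}(b)}

\emph{The environment seen from the walk.} The process $(\tau_{X_k}\omega)_{k\ge0}$ is a Markov chain on configurations with kernel $K\varphi(\omega)=\pi(0)^{-1}\sum_z\omega(0,z)\varphi(\tau_z\omega)$. Let $d\mathbb{Q}=\pi(0)\,d\mathbb{P}/\mathbb{E}\pi(0)$, which is equivalent to $\mathbb{P}$ since $1\le\pi\le2d$. The expression $\mathbb{E}[\pi(0)\varphi'K\varphi]=\sum_z\mathbb{E}[\omega(0,z)\varphi'(\omega)\varphi(\tau_z\omega)]$ is symmetric in $\varphi,\varphi'$ (replace $\omega$ by $\tau_{-z}\omega$ and $z$ by $-z$), so $\mathbb{Q}$ is reversible, hence invariant. A stationary Markov chain is ergodic if every event $A$ with $K\mathbf{1}_A=\mathbf{1}_A$ almost surely is trivial. For such $A$, almost surely $\mathbf{1}_A(\tau_z\omega)=\mathbf{1}_A(\omega)$ whenever $\{0,z\}$ is open. By stationarity $x\mapsto\mathbf{1}_A(\tau_x\omega)$ is constant along every open edge, hence constant because $\omega$ is connected, and $\mathbb{P}(A)\in\{0,1\}$ by ergodicity of $\mathbb{P}$. Birkhoff's theorem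 now gives: for $V\in L^1(\mathbb{Q})$ and $\mathbb{P}$-almost every $\omega$,
\begin{equation}\label{eq:birkhoff}
\frac1n\sum_{k<nt}V(\tau_{X_k}\omega)\longrightarrow t\,E_{\mathbb{Q}}V\quad\text{for all }t\ge0,\qquad P_0^\omega\text{-almost surely.}
\end{equation}

\emph{The martingale.} We use the martingale functional central limit theorem in the following form. Let $(M_k)$ be a square-integrable $\mathbb{R}^d$-valued martingale with $M_0=0$, filtration $(\mathcal{F}_k)$ and increments $\Delta_k=M_{k+1}-M_k$, and let $\Sigma$ be a deterministic matrix. Suppose that for all $t,\lambda>0$, in probability,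
\[
\frac1n\sum_{k<nt}E[\Delta_k\Delta_k^T\mid\mathcal{F}_k]\to t\Sigma,\qquad\frac1n\sum_{k<nt}E\big[|\Delta_k|_2^2\,\mathbf{1}_{\{|\Delta_k|_2>\lambda\sqrt n\}}\mid\mathcal{F}_k\big]\to0 .
\]
Then $n^{-1/2}M_{\lfloor n\cdot\rfloor}$ converges in law, in the Skorokhod space, to Brownian motion with covariance $\Sigma$.

Let $\chi=(\chi_{e_1},\dots,\chi_{e_d})$, $\psi=(\psi_{e_1},\dots,\psi_{e_d})$ and $M_k=X_k+\chi(X_k)$. By Proposition \ref{prop:corrector}, for almost every $\omega$, $(M_k)$ is a martingale under $P_0^\omega$, bounded at each time, with increments $\Delta_k=\psi(\tau_{X_k}\omega,X_{k+1}-X_k)$. Put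
\[
V=\frac1{\pi(0)}\sum_z\omega(0,z)\,\psi\psi^T(\omega,z),\qquad V^L=\frac1{\pi(0)}\sum_z\omega(0,z)\,|\psi(\omega,z)|_2^2\,\mathbf{1}_{\{|\psi(\omega,z)|_2>L\}} .
\]
All entries are in $L^1(\mathbb{Q})$ because $\psi_{e_i}\in\mathcal{H}$. The conditional covariance of $\Delta_k$ is $V(\tau_{X_k}\omega)$, so \eqref{eq:birkhoff} gives the first condition with
\begin{equation}\label{eq:sigma}
\Sigma=E_{\mathbb{Q}}V,\qquad v\cdot\Sigma v=\|\psi_v\|_{\mathcal{H}}^2/\mathbb{E}\pi(0).
\end{equation}
For the second, fix an integer $L$. Once $\lambda\sqrt n>L$, the sum is at most $\frac1n\sum_{k<nt}V^L(\tau_{X_k}\omega)\to tE_{\mathbb{Q}}V^L$, and $E_{\mathbb{Q}}V^L\to0$ as $L\to\infty$ by dominated convergence. So $n^{-1/2}M_{\lfloor n\cdot\rfloor}$ converges to Brownian motion with covariance $\Sigma$.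

\emph{Removing the corrector.} By Proposition \ref{prop:sublinear}, for every $\lambda>0$ there is $C_\lambda(\omega)<\infty$ with $|\chi(x)|\le\lambda|x|+C_\lambda$ for all $x$. With $\lambda=\frac12$, $|X_k|\le|M_k|+\frac12|X_k|+C_{1/2}$, so $|X_k|\le2|M_k|+2C_{1/2}$ and the variables $n^{-1/2}\max_{k\le nT}|X_k|$ are tight for each $T$. Hence
\[
n^{-1/2}\max_{k\le nT}|\chi(X_k)|\le\lambda\,n^{-1/2}\max_{k\le nT}|X_k|+C_\lambda n^{-1/2}
\]
tends to $0$ in probability (let $n\to\infty$, then $\lambda\to0$), and $n^{-1/2}X_{\lfloor n\cdot\rfloor}$ has the same limit as $n^{-1/2}M_{\lfloor n\cdot\rfloor}$. The walk from $x$ on $\omega$ is $x$ plus the walk from $0$ on $\tau_x\omega$, so by stationarity the convergence holds almost surely from all starting points.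

\emph{Nondegeneracy.} Suppose $v\cdot\Sigma v=0$ with $v\ne0$. By \eqref{eq:sigma} and stationarity, almost surely $\psi_v(\tau_x\omega,z)=0$ for every open edge $\{x,x+z\}$; that is, $\Phi_v$ is constant along open edges. Since $\omega$ is connected, $\Phi_v\equiv\Phi_v(0)=0$, so $\chi_v(x)=-v\cdot x$ for all $x$, contradicting Proposition \ref{prop:sublinear}. This proves Theorem \ref{thm:more}(b).

\emph{Isotropy.} The law of $\mathfrak{F}\cup\mathfrak{F}'_\varepsilon$ is invariant under every signed permutation matrix $\Theta$. The walk on $\Theta\omega$ is the image under $\Theta$ of the walk on $\omega$, so its limit has covariance $\Theta\Sigma\Theta^T$; it also has covariance $\Sigma$, which is deterministic. So $\Theta\Sigma\Theta^T=\Sigma$. Reversing the sign of one coordinate shows that the off-diagonal entries vanish, and permutations show that the diagonal entries agree. Thus $\Sigma=\sigma^2I$ with $0<\sigma^2<\infty$, and Theorem \ref{thm:main}(2) is proved. \qed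

\begin{remark}
Isotropy can fail in Theorem \ref{thm:more}(b). Let $d=2$, $\varepsilon<1$, and let $\mathcal{A}$ be the deterministic set of all horizontal edges. Then $\sum_z\omega(0,z)\,e_1\cdot z=0$, so by \eqref{eq:ibp} the field $e_1\cdot z$ is orthogonal to $\mathcal{G}$, $\Gamma_{e_1}=0$ and $\|\psi_{e_1}\|_{\mathcal{H}}^2=2$. On the other hand $\psi_{e_2}$ is an orthogonal projection of $e_2\cdot z$, so $\|\psi_{e_2}\|_{\mathcal{H}}^2\le\mathbb{E}[\omega(0,e_2)+\omega(0,-e_2)]\le2\varepsilon$. By \eqref{eq:sigma}, $\Sigma_{22}\le\varepsilon\Sigma_{11}$.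
\end{remark}

\section{Sharp return probabilities}\label{sec:sharp}

We prove Theorem \ref{thm:more}(a). Here $F$ is deterministic and everywhere percolating, and $\omega=F\cup\mathfrak{F}'_\varepsilon\supset F\cup\eta_\varepsilon$. There is no stationarity, so the ergodic theorem is not available; we use the independence in $\eta_\varepsilon$ instead. For $A\subset\mathbb{Z}^d$ let $\partial_\omega A$ be the set of open edges with exactly one endpoint in $A$.

\subsection{Isoperimetry of large sets}

At a fixed large scale $L$, most boxes are locally connected. The lattice boundary of a large connected set is a long connected surface, so a fixed fraction of the boxes along it are locally connected, and each of these contains an open boundary edge.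

\begin{lemma}\label{lem:iso}
There are $c_0,C_0>0$ such that almost surely, for $n\ge n_0(\omega)$, every $A\subset\Lambda_n$ with $\omega[A]$ connected and $|A|\ge v_n:=(C_0\log n)^{d/(d-1)}$ satisfies $|\partial_\omega A|\ge c_0|A|^{(d-1)/d}$.
\end{lemma}

\begin{proof}
\emph{Good blocks.} For an integer $L\ge2$ and $y\in\mathbb{Z}^d$ let $Q_y=(Ly+[0,L)^d)\cap\mathbb{Z}^d$, and call $y$ \emph{good} if the event $\mathcal{C}_{2L}(Ly)$ of Lemma \ref{lem:connect} holds, \emph{bad} otherwise. Then $\mathbb{P}(y\text{ bad})\le\kappa(L)$, where $\kappa(L)\to0$ as $L\to\infty$ uniformly in $y$ and $F$. Goodness of $y$ depends only on $(U,\xi)$ in $\Lambda_{4L}(Ly)$. For distinct $y$ congruent modulo $9$ in every coordinate these boxes are disjoint, so the events are independent. If a set $I$ of $K$ sites has at least $K/2$ bad ones, some subset of $I$ inside one of the $9^d$ residue classes consists of at least $K/(2\cdot9^d)$ bad sites; this has probability at most $2^K\kappa^{K/(2\cdot9^d)}$. Call a set \emph{$*$-connected} if it is connected for the adjacency $|y-y'|=1$. A $*$-connected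 set of size $K$ containing a given site is the range of a $*$-walk of $2(K-1)$ steps around a spanning tree, so at most $(2n+1)^d9^{dK}$ such sets meet $\Lambda_n$. Fix $L=L(d,\varepsilon)$ with $2\cdot9^d\kappa^{1/(2\cdot9^d)}\le e^{-1}$. The probability that some $*$-connected set of size $K$ meeting $\Lambda_n$ has at least $K/2$ bad sites is then at most $(2n+1)^de^{-K}$. Sum over $K\ge(d+2)\log n$ and apply Borel--Cantelli: almost surely, for large $n$, every finite $*$-connected $I$ meeting $\Lambda_n$ with $|I|\ge(d+2)\log n$ is more than half good.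

\emph{Filling holes.} Let $A$ be as in the lemma and let $A'$ be the union of $A$ and the finite $\mathbb{Z}^d$-components of $\mathbb{Z}^d\setminus A$. The set $\mathbb{Z}^d\setminus\Lambda_n$ is connected ($d\ge2$) and infinite, so $\mathbb{Z}^d\setminus A$ has exactly one infinite component, which is $\mathbb{Z}^d\setminus A'$, and $A'\subset\Lambda_n$. The set $A'$ is connected in $\mathbb{Z}^d$ because each filled component is adjacent to $A$. An edge from a filled component leads to the same component or to $A$, so every edge leaving $A'$ starts in $A$, and $\partial_\omega A'\subset\partial_\omega A$.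

\emph{The boundary is $*$-connected.} Let $\Pi$ be the set of lattice edges with exactly one endpoint in $A'$, and $\partial_{\mathrm{in}}A'$ the set of their endpoints in $A'$. We follow Tim\'ar's argument. Suppose $\Pi=\Pi_1\sqcup\Pi_2$ with both parts nonempty and no unit square containing edges of both. Every unit square contains an even number of edges of the cut $\Pi$, all from one part, hence an even number of edges of $\Pi_1$. The edge set of any cycle of $\mathbb{Z}^d$ is a sum modulo $2$ of unit squares: exchanging two consecutive steps in different coordinate directions adds a square, and once the steps are sorted by direction the walk is a succession of closed walks on lines, which traverse each edge an even number of times. So every cycle contains an even number of edges of $\Pi_1$. Now take $e'\in\Pi_1$ and $e''\in\Pi_2$, join their inner endpoints by a simple path in $A'$ and their outer endpoints by a simple path in $\mathbb{Z}^d\setminus A'$. The resulting cycle meets $\Pi$ exactly in $\{e',e''\}$, so it contains one edge of $\Pi_1$, a contradiction. Thus any two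 edges of $\Pi$ are linked by a chain of edges of $\Pi$ in which consecutive ones lie in a common unit square. Vertices of a unit square are at sup-distance at most $1$, so $\partial_{\mathrm{in}}A'$ is $*$-connected.

\emph{Counting.} The set $J=\{y:Q_y\cap\partial_{\mathrm{in}}A'\ne\emptyset\}$ is $*$-connected and contained in $\Lambda_n$. The Sobolev inequality \eqref{eq:sobolev} with $r=1$, applied to $\mathbf{1}_{A'}$, gives $|A'|^{(d-1)/d}\le C|\Pi|\le2dC|\partial_{\mathrm{in}}A'|$. Hence $|J|\ge L^{-d}|\partial_{\mathrm{in}}A'|\ge cL^{-d}|A|^{(d-1)/d}\ge cL^{-d}C_0\log n$. Choose $C_0$ so that this is at least $(d+2)\log n$; then more than half of $J$ is good. For a good $y\in J$, the box $\Lambda_{2L}(Ly)$ contains a point of $\partial_{\mathrm{in}}A'\cap Q_y$ and a neighbor of it outside $A'$. They are joined in $\omega[\Lambda_{4L}(Ly)]$, so this box contains an edge of $\partial_\omega A'$. A vertex lies in at most $9^d$ boxes $\Lambda_{4L}(Ly)$. Therefore $|\partial_\omega A|\ge|\partial_\omega A'|\ge|J|/(2\cdot9^d)\ge c_0|A|^{(d-1)/d}$.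
\end{proof}

\subsection{Upper bound}

For small sets we have only the trivial bound $|\partial_\omega A|\ge1$. It is weak, but it matters only while the walk is concentrated on fewer than polylogarithmically many vertices. We pass from sets to functions in three steps. Let $n$ be large, $v=v_{2n}$, and let $\phi(a)=\min(v^{-1},c_0a^{-1/d})$, a non-increasing function of $a>0$.

\emph{All sets.} Let $\emptyset\ne A\subset\Lambda_{2n}$ and let $A_i$ be the components of $\omega[A]$. An open edge leaving $A_i$ leaves $A$, so $\partial_\omega A$ is the disjoint union of the $\partial_\omega A_i$. If $|A_i|<v$ then $|\partial_\omega A_i|\ge1\ge|A_i|/v$, because $\omega$ is connected and infinite. Otherwise $|\partial_\omega A_i|\ge c_0|A_i|^{-1/d}|A_i|\ge c_0|A|^{-1/d}|A_i|$ by Lemma \ref{lem:iso}. Summing, $|\partial_\omega A|\ge\phi(|A|)|A|$.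

\emph{Functions with small support.} Let $g\ge0$ be supported in $A\subset\Lambda_{2n}$. Writing $g^2=\int_0^\infty\mathbf{1}_{\{g^2>t\}}dt$ (the co-area formula) and using monotonicity of $\phi$, then Cauchy--Schwarz,
\[
\phi(|A|)\|g\|_2^2\le\int_0^\infty|\partial_\omega\{g^2>t\}|\,dt=\sum_{xy\in\omega}|g(x)^2-g(y)^2|\le\mathcal{E}_\omega(g)^{1/2}\Big(\sum_{xy\in\omega}(g(x)+g(y))^2\Big)^{1/2}.
\]
The last sum is at most $2\sum_x\pi(x)g(x)^2\le4d\|g\|_2^2$, so $\mathcal{E}_\omega(g)\ge\phi(|A|)^2\|g\|_2^2/4d$.

\emph{General functions.} Let $f\ge0$, $f\not\equiv0$, be supported in $\Lambda_{2n}$, and put $s=\|f\|_2^2/(4\|f\|_1)$. Then $|\{f>s\}|\le\|f\|_1/s=4\|f\|_1^2/\|f\|_2^2$. Also $(f-s)_+^2\ge f^2-2sf$ (where $f<s$ the right side is nonpositive), so $\|(f-s)_+\|_2^2\ge\frac12\|f\|_2^2$. Truncation does not increase gradients, hence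
\[
\mathcal{E}_\omega(f)\ge\mathcal{E}_\omega\big((f-s)_+\big)\ge\frac1{8d}\,\phi\big(4\|f\|_1^2/\|f\|_2^2\big)^2\,\|f\|_2^2 .
\]

\emph{Decay of $u_k$.} Let $y\in\Lambda_n$ and $k\le n$, so that $g_k$ of Lemma \ref{lem:walk} is supported in $\Lambda_{2n}$. By part (a), $4\|g_k\|_1^2/\|g_k\|_2^2\le8d/u_k$, and
\[
u_k-u_{k+1}\ge c\,u_k\,\phi(8d/u_k)^2\ge c\,u_k\min\big(v^{-2},u_k^{2/d}\big).
\]
While $u_k>v^{-d}$ this gives $u_{k+1}\le(1-cv^{-2})u_k$. Since $u_0\le1$, we have $u_{k_1}\le v^{-d}$ for some $k_1\le Cv^2\log v$, and $k_1\le(\log n)^5$ for large $n$ because $d/(d-1)\le2$. From then on $u_k\le v^{-d}$ and $u_k-u_{k+1}\ge cu_k^{1+2/d}$, so part (b) gives $u_k\le C(k-k_1)^{-d/2}$ for $k_1<k\le n$. By part (c), almost surely for $n\ge n_1(\omega)$,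
\begin{equation}\label{eq:uniform}
p_{2k}(y,y)\le Ck^{-d/2}\qquad\text{for all }y\in\Lambda_n\text{ and }(\log n)^6\le k\le n/2 .
\end{equation}
Using \eqref{eq:uniform} with $2n$ in place of $n$ and $k=n$ gives $p_{2n}(x,x)\le Cn^{-d/2}$ for $n\ge N(x,\omega)$.

\subsection{Lower bound}

By Lemma \ref{lem:walk}(d) it is enough to show that the walk stays within distance $C\sqrt n$ with probability bounded below. The Carne--Varopoulos bound loses a logarithm here, so we use Nash's entropy method. The upper bound forces the entropy of the walk to be large, and large entropy forces a large mean displacement, exponentially in the excess entropy; but displacement can grow only at the rate $\sqrt{\text{entropy production}}$, which is linear in the excess. Hence the excess is bounded.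

It suffices to treat the vertex $0$: for another vertex $x$ apply the result to the everywhere percolating set $F-x$, using that the law of $\mathfrak{F}'_\varepsilon$ is translation invariant and that the constants do not depend on $F$. To differentiate in time, let $Y_t=X_{N_t}$ with $N$ an independent Poisson process of rate $1$. Put $\rho_t(x,y)=P_x(Y_t=y)/\pi(y)$, which is symmetric, $\rho_t(y)=\rho_t(0,y)$, and
\[
M(t)=\sum_y\pi(y)\rho_t(y)|y|_1=E_0|Y_t|_1,\qquad S(t)=-\sum_y\pi(y)\rho_t(y)\log\rho_t(y).
\]

\emph{(i) The entropy is large.} We claim $\sup_y\rho_t(y)\le Ct^{-d/2}$ for $t\ge T_0(\omega)$. If $|y|>4t$ then $\rho_t(y)\le P(N_t\ge4t)\le e^{-ct}$. If $|y|\le4t$, write $\rho_t(0,y)=\langle\rho_{t/2}(0,\cdot),\rho_{t/2}(y,\cdot)\rangle_\pi\le(\rho_t(0,0)\rho_t(y,y))^{1/2}$. The graph is bipartite, so $p_j(y,y)=0$ for odd $j$; with $k=\lfloor t/4\rfloor$ and Lemma \ref{lem:walk}(c), $\rho_t(y,y)\le P(N_t<t/2)+p_{2k}(y,y)$. The first term is at most $e^{-ct}$, and the second is at most $Ct^{-d/2}$ by \eqref{eq:uniform} with $n=\lceil4t\rceil$. The same holds for $\rho_t(0,0)$,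 which proves the claim. As $\sum\pi\rho_t=1$, we get $S(t)\ge\frac d2\log t-C_2$ for $t\ge T_0$.

\emph{(ii) Entropy forces displacement.} Maximizing $-u\log u-\lambda u$ over $u>0$ gives $-u\log u\le\lambda u+e^{-1-\lambda}$. Take $u=\rho_t(y)$, $\lambda=a|y|_1+b$ with $0<a\le1$, multiply by $\pi(y)$ and sum; since $\sum_ye^{-a|y|_1}=\big(\frac{1+e^{-a}}{1-e^{-a}}\big)^d\le Ca^{-d}$,
\[
S\le aM+b+Ca^{-d}e^{-b}.
\]
If $M\le1$, the choice $a=1$, $b=0$ gives $S\le C$, which by (i) is impossible for $t\ge T_0$ after increasing $T_0$. If $M\ge1$, the choice $a=1/M$, $b=d\log M$ gives $S\le C+d\log M$. So $M(t)\ge c\,e^{S(t)/d}$ for $t\ge T_0$.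

\emph{(iii) Displacement costs entropy.} By symmetry of $\rho_t$, $\partial_t\rho_t=(P-I)\rho_t$. Differentiating termwise, using $\sum\pi\,\partial_t\rho_t=0$, and summing by parts,
\[
S'=\sum_{xy\in\omega}\big(\rho_t(x)-\rho_t(y)\big)\big(\log\rho_t(x)-\log\rho_t(y)\big),\qquad M'=-\sum_{xy\in\omega}\big(|x|_1-|y|_1\big)\big(\rho_t(x)-\rho_t(y)\big).
\]
These operations are justified as follows. With $D=d_\omega(0,y)\ge|y|_1$ we have $\rho_t(y)\le P(N_t\ge D)$, $|\partial_t\rho_t(y)|\le P(N_t\ge D-1)$, and, following a geodesic, $\rho_t(y)\ge(2d)^{-1}e^{-t}t^D(2d)^{-D}/D!$. So $|\log\rho_t(y)|=O(1+D\log(D+2))$ locally uniformly in $t>0$, while $\rho_t(y)$ and $\partial_t\rho_t(y)$ decay faster than exponentially in $D$. At most $(2D+1)^d$ vertices are at $\omega$-distance $D$, so all series converge absolutely and locally uniformly in $t>0$. For $\alpha>\beta>0$, Jensen's inequality gives $\log\alpha-\log\beta=\int_\beta^\alpha u^{-1}du\ge2(\alpha-\beta)/(\alpha+\beta)$. Also $\sum_{xy\in\omega}(\rho_t(x)+\rho_t(y))=\sum_x\pi(x)\rho_t(x)=1$. By Cauchy--Schwarz,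
\[
M'\le\sum_{xy\in\omega}|\rho_t(x)-\rho_t(y)|\le\Big(\sum_{xy\in\omega}\frac{(\rho_t(x)-\rho_t(y))^2}{\rho_t(x)+\rho_t(y)}\Big)^{1/2}\le(S'/2)^{1/2}.
\]

\emph{(iv) The excess entropy is bounded.} Let $\Delta(t)=\frac1d\big(S(t)-\frac d2\log t+C_2\big)$, which is nonnegative for $t\ge T_0$ by (i). By (ii), $M(t)\ge c\sqrt t\,e^{\Delta(t)}$. We have $S'(s)=\frac d{2s}(1+2s\Delta'(s))\ge0$, and $\sqrt{1+z}\le1+z/2$ for $z\ge-1$, so by (iii) $M'(s)\le\frac{\sqrt d}2\big(s^{-1/2}+s^{1/2}\Delta'(s)\big)$. Integrating by parts,
\[
\int_{T_0}^ts^{1/2}\Delta'(s)\,ds=\sqrt t\,\Delta(t)-\sqrt{T_0}\,\Delta(T_0)-\int_{T_0}^t\frac{\Delta(s)}{2\sqrt s}\,ds\le\sqrt t\,\Delta(t),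
\]
hence $M(t)\le M(T_0)+C\sqrt t\,(1+\Delta(t))$. For $t\ge\max(T_0,M(T_0)^2)$ the two bounds give $c\,e^{\Delta(t)}\le1+C(1+\Delta(t))$. Therefore $\Delta(t)\le C$ and $M(t)\le C_3\sqrt t$, with $C_3$ depending only on $(d,\varepsilon)$; the environment enters only through the time from which this holds.

\emph{(v) Back to discrete time.} By Markov's inequality $P_0(|Y_t|_1>10C_3\sqrt t)\le0.1$, and $P(N_t\notin[t/2,2t])\le0.1$ for large $t$. So
\[
\sum_{t/2\le j\le2t}P(N_t=j)\,P_0\big(|X_j|_1\le10C_3\sqrt t\big)\ge0.8 ,
\]
and some integer $j\in[t/2,2t]$ has $P_0(|X_j|_1\le10C_3\sqrt t)\ge0.8$. Lemma \ref{lem:walk}(d) gives $p_{2j}(0,0)\ge ct^{-d/2}$. Take $t=2n$; then $j\ge n$, and by monotonicity $p_{2n}(0,0)\ge p_{2j}(0,0)\ge c\,n^{-d/2}$ for all large $n$. Together with the upper bound, this proves Theorem \ref{thm:more}(a). \qed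

\begin{thebibliography}{9}

\bibitem{ANST}
Eleanor Archer, Asaf Nachmias, Matan Shalev, Pengfei Tang,
\emph{The union of independent USFs on $\mathbb{Z}^d$ is transient},
arXiv:2311.09183 (2023).

\bibitem{BLPS}
Benjamini, Lyons, Peres, Schramm,
Ann. Probab. (2001).

\bibitem{FM}
Feder, Mihail (1992).

\end{thebibliography}
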